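# Every cubic-quintic ground state in the plane is orbitally stable

## Three theorems on the planar cubic-quintic equation

**Theorem A.** Let $d=2$, let $\omega\in(0,\frac3{16})$, and let $Q=Q_\omega$ be the ground state of the cubic-quintic Schrödinger equation
$$i\partial_tu+\tfrac12\Delta u=-|u|^2u+|u|^4u,\qquad (t,x)\in\mathbb R\times\mathbb R^2,\qquad u_{|t=0}=u_0\in H^1(\mathbb R^2),\tag{1}$$
that is, the unique positive radial solution in $H^1(\mathbb R^2)$ of
$$-\tfrac12\Delta\phi+\omega\phi-|\phi|^2\phi+|\phi|^4\phi=0 .\tag{2}$$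
Put $L_+=-\frac12\Delta+\omega-3Q^2+5Q^4$. Then $\ker L_+=\mathrm{span}\{\partial_1Q,\partial_2Q\}$, the radial equation $L_+v=-Q$ has a unique solution $v\in H^2_{\rm rad}$, and $\langle v,Q\rangle>0$. Consequently $Q_\omega$ is orbitally stable.

**Theorem B.** The map $\omega\mapsto M(Q_\omega)=\|Q_\omega\|_{L^2}^2$ is $C^1$ on $(0,\frac3{16})$ with $\frac{d}{d\omega}M(Q_\omega)>0$. It is a bijection from $(0,\frac3{16})$ onto $(M_0,\infty)$, where $M_0$ is the mass of the positive radial solution $Q_0$ of $-\frac12\Delta\phi+\phi-\phi^3=0$. For each $m>M_0$, the minimizers of the energy $E$ on $\{M=m\}$ are exactly the functions $e^{i\theta}Q_\omega(\cdot-y)$, with the unique $\omega=\omega(m)$ such that $M(Q_\omega)=m$. So every ground state is an energy minimizer at its mass, and conversely. The function $I(m)=\inf_{M=m}E$ is strictly decreasing and strictly concave on $(M_0,\infty)$, with $I'(m)=-\omega(m)$. For $0<m\le M_0$, $I(m)=0$ is not attained.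

**Theorem C.** Let $\sigma>1$. For $i\partial_tu+\frac12\Delta u=-|u|^2u+|u|^{2\sigma}u$ on $\mathbb R^2$ and $0<\omega<\omega_\sigma:=\max_{s>0}\big(\frac s2-\frac{s^\sigma}{\sigma+1}\big)$, every positive radial ground state is orbitally stable.

Theorem A answers, affirmatively, a conjecture stated in R. Carles, C. Klein, C. Sparber, "On soliton (in-)stability in multi-dimensional cubic-quintic nonlinear Schrödinger equations", arXiv:2012.11637 (2020): in $d=2$, all cubic-quintic ground state solutions are orbitally stable. There the stability of $Q_\omega$ is a known result for $\omega$ sufficiently close to $0$ and for $\omega$ sufficiently close to $\frac3{16}$. The work lies in between.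

## Ground states, orbits, and what stability asks

Equation (1) conserves the mass and the energy
$$M(u)=\|u\|_{L^2}^2,\qquad E(u)=\tfrac12\|\nabla u\|_{L^2}^2-\tfrac12\|u\|_{L^4}^4+\tfrac13\|u\|_{L^6}^6 .$$
A solitary wave is a solution $e^{i\omega t}\phi(x)$; inserting it in (1) gives (2).

**Definition (ground state).** A ground state is a solution of (2) in $H^1\setminus\{0\}$ that minimizes the action $S=E+\omega M$ among all nontrivial $H^1$ solutions.

**Definition (orbital stability).** $Q_\omega$ is orbitally stable if for every $\varepsilon>0$ there is $\delta>0$ such that $\|u_0-Q_\omega\|_{H^1}\le\delta$ implies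
$$\sup_{t\in\mathbb R}\ \inf_{\theta\in\mathbb R,\,y\in\mathbb R^2}\|u(t,\cdot)-e^{i\theta}Q_\omega(\cdot-y)\|_{H^1}\le\varepsilon .$$

Why divide by phases and translations? The solution $e^{i\omega t}Q$ starts at $Q$ and equals $-Q$ at $t=\pi/\omega$, so phases cannot be left out. As for translations, fix $c\in\mathbb R^2\setminus\{0\}$. A direct computation shows that if $\psi$ solves (1), then so does $e^{i(c\cdot x-|c|^2t/2)}\psi(t,x-ct)$: the extra terms $\frac{|c|^2}2\psi-ic\cdot\nabla\psi$ from $i\partial_t$ cancel against $ic\cdot\nabla\psi-\frac{|c|^2}2\psi$ from $\frac12\Delta$. With $\psi=e^{i\omega t}Q$ the initial datum $e^{ic\cdot x}Q$ tends to $Q$ in $H^1$ as $c\to0$. But for each fixed $c\neq0$ the overlap of $Q(\cdot-ct)$ with $Q$ tends to $0$ as $t\to\infty$, so the squared $L^2$ distance to every $e^{i\theta}Q$ tends to $2M(Q)$.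

We take the following facts as given.

1. Problem (1) is globally well-posed in $H^1(\mathbb R^2)$, with $M$ and $E$ conserved.
2. Equation (2) has solutions in $H^1\setminus\{0\}$ if and only if $\omega\in(0,\frac3{16})$.
3. For such $\omega$ the ground state is, up to phase and translation, the unique positive radial solution $Q_\omega$.

We also use textbook tools: the embedding $H^1(\mathbb R^2)\subset L^q$ for $2\le q<\infty$; the fact that a radial $H^1$ function on $\mathbb R^2$ is continuous for $r>0$ and tends to $0$ at infinity, and that $H^1_{\rm rad}\subset L^q$ is compact for $2<q<\infty$; elliptic regularity and the strong maximum principle; and Schwarz symmetrization $u\mapsto|u|^*$, which replaces $|u|$ by the radial nonincreasing function with the same level-set areas, so that $\int G(|u|)$ is unchanged and $\|\nabla|u|^*\|_2\le\|\nabla u\|_2$.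

**Notation.** $\langle f,g\rangle=\int_{\mathbb R^2}fg\,dx$ for real functions; $X=H^1_{\rm rad}(\mathbb R^2;\mathbb R)$; $N_k=\|Q\|_{L^k}^k$; $M=M(Q)$; and
$$f(u)=\omega u-u^3+u^5,\quad \mathcal F(u)=\omega u^2-\tfrac12u^4+\tfrac13u^6,\quad\mathcal F'=2f,\quad T(u)=\tfrac12\|\nabla u\|_2^2,\quad V(u)=\int\mathcal F(|u|).$$
Then $S=E+\omega M=T+V$. The operator $L_+$ is $-\frac12\Delta+f'(Q)$; on radial functions we call it $L$, with form $B(h,g)=\frac12\int\nabla h\cdot\nabla g+\int f'(Q)hg$. We also set $L_-=-\frac12\Delta+\omega-Q^2+Q^4$ and $s(r)=Q(r)^2$. Since $\omega<\frac3{16}<\frac14$,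
$$\frac{f(u)}u=(u^2-s_-)(u^2-s_+),\quad s_\pm=\tfrac12\big(1\pm\sqrt{1-4\omega}\big),\quad s_-+s_+=1,\quad s_-s_+=\omega,\quad 0<s_-<\tfrac12<s_+<1 .$$

## The mass slope and the constrained Hessian

Why should one number, $\langle v,Q\rangle$, decide stability? Write $u=Q+h_1+ih_2$ with $h_1,h_2$ real. Since $S'(Q)=0$, the action near $Q$ is $S(Q)+B(h_1,h_1)+\langle L_-h_2,h_2\rangle+o(\|h\|_{H^1}^2)$. The action is conserved, so a positive form would trap the solution near $Q$. The form $L_-$ is harmless. The form $B$ has a negative direction, as we shall see. But $M$ is conserved too, and to first order fixing $M$ restricts $h_1$ to $Q^\perp$. So we need $B>0$ on $Q^\perp$, up to the translation directions $\partial_jQ$.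

A finite-dimensional example shows the role of $v$. On $\mathbb R^2$ let $L=\mathrm{diag}(-1,1)$ and $q=(q_1,q_2)\ne0$. The solution of $Lv=-q$ is $v=(q_1,-q_2)$, and $v\cdot q=q_1^2-q_2^2$. The line $q^\perp$ is spanned by $h=(q_2,-q_1)$, and $Lh\cdot h=-q_2^2+q_1^2$. So $L$ is positive on $q^\perp$ exactly when $v\cdot q>0$.

There is also a reading on the curve of ground states. If $\omega\mapsto Q_\omega$ is differentiable, differentiating (2) gives $L\,\partial_\omega Q_\omega=-Q_\omega$, so $v=\partial_\omega Q_\omega$ and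
$$\frac d{d\omega}M(Q_\omega)=2\langle v,Q_\omega\rangle .\tag{3}$$
So Theorem A says that the mass increases along the whole curve of ground states. One might hope to avoid (3) and obtain stability by minimizing $E$ at fixed mass $m$. This reaches at best those $Q_\omega$ that are minimizers. A minimizer of mass $m$ is, up to symmetries, some $Q_\omega$ with $M(Q_\omega)=m$; if $M(Q_\cdot)$ took the value $m$ twice, nothing would say that a given one of the two is a minimizer. Excluding this is again the monotonicity of the mass.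

## The slope on the line and for the pure cubic equation

*On the line.* Consider the even positive decaying solution of $Q''=2f(Q)$ on $\mathbb R$. The first integral $\frac12Q'^2=\mathcal F(Q)$ gives $dx=-dQ/\sqrt{2\mathcal F(Q)}$ for $x>0$. With $s=Q^2$ we have $2\mathcal F(Q)=s(2\omega-s+\frac23s^2)$ and $Q^2\,dQ=\frac12\sqrt s\,ds$, hence
$$\int_{\mathbb R}Q^2\,dx=\int_0^{s_0}\frac{ds}{\sqrt{2\omega-s+\frac23s^2}}=\sqrt{\tfrac32}\int_0^{s_0}\frac{ds}{\sqrt{(\frac34-s)^2-D^2}},\qquad D=\sqrt{\tfrac9{16}-3\omega},\quad s_0=\tfrac34-D .$$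
Substituting $\frac34-s=D\cosh y$, the mass equals $\sqrt{3/2}\,\operatorname{arccosh}\frac3{4D}$. As $\omega$ increases through $(0,\frac3{16})$, $D$ decreases from $\frac34$ to $0$ and the mass increases from $0$ to $\infty$. In the plane the equation is $Q''+Q'/r=2f(Q)$, and $H=\frac12Q'^2-\mathcal F(Q)$ satisfies $H'=-Q'^2/r$. It is no longer constant, $Q'$ is not an explicit function of $Q$, and the quadrature is lost at this line.

*The pure cubic equation in the plane.* Let $Q>0$ be a radial solution of $-\frac12\Delta Q+\omega Q-Q^3=0$. By scaling, $Q=\sqrt\omega\,Q_0(\sqrt\omega\,x)$, so the mass is $M_0$ for every $\omega$, and the slope is exactly $0$. In operator form, put $L^{c}=-\frac12\Delta+\omega-3Q^2$ and $p=-x\cdot\nabla Q$. Then $L^cQ=-2Q^3$; and $L^cp=2\omega Q-2Q^3$, as one sees by differentiating in $\lambda$ at $\lambda=1$ the equation $-\frac12\Delta Q(\lambda x)+\lambda^2(\omega Q-Q^3)(\lambda x)=0$. So $v=\frac1{2\omega}(Q-p)$ solves $L^cv=-Q$. Since $\langle p,Q\rangle=-\frac12\int x\cdot\nabla(Q^2)=\int Q^2$,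 we get $\langle v,Q\rangle=0$, as it should be.

So in the plane the slope comes entirely from the quintic term, and there is no obvious sign to perturb from.

## Two pairings, three unknowns, and the sign of $\rho$

Let us repeat the cubic computation for the full equation. With $p=-x\cdot\nabla Q=-rQ'$,
$$LQ=f'(Q)Q-f(Q)=-2Q^3+4Q^5,\qquad Lp=\Delta Q=2f(Q),\tag{4}$$
$$\langle p,Q\rangle=M,\qquad\langle p,Q^5\rangle=-\tfrac16\int x\cdot\nabla(Q^6)=\tfrac13N_6 .\tag{5}$$
The first part of (4) uses $-\frac12\Delta Q=-f(Q)$; the second follows by differentiating $-\frac12\Delta Q(\lambda x)+\lambda^2f(Q(\lambda x))=0$ at $\lambda=1$, which gives $L(x\cdot\nabla Q)+2f(Q)=0$. Therefore $L(Q-p)=-2\omega Q+2Q^5$. If $\rho\in H^2_{\rm rad}$ solves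
$$L\rho=-2Q^5,\tag{6}$$
then
$$v=\frac1{2\omega}(\rho+Q-p)\quad\text{satisfies}\quad Lv=-Q,\qquad \langle v,Q\rangle=\frac1{2\omega}\big(\langle\rho,Q\rangle+M-M\big)=\frac1{2\omega}\langle\rho,Q\rangle .\tag{7}$$
The question is the sign of $\langle\rho,Q\rangle$.

The first thing to try is to pair (6) with the functions whose images under $L$ we know. Put $a_j=\langle\rho,Q^j\rangle$. Pairing with $Q$ gives $-2a_3+4a_5=-2N_6$; pairing with $p$ gives $2(\omega a_1-a_3+a_5)=-\frac23N_6$. So
$$a_3-2a_5=N_6,\qquad a_3-a_5-\omega a_1=\tfrac13N_6 .\tag{8}$$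
Here the attempt stops. For *every* real $a_1$, the numbers $a_5=\omega a_1-\frac23N_6$ and $a_3=2\omega a_1-\frac13N_6$ satisfy (8). There are two equations for three unknowns, and they put no restriction on $a_1$.

What gets past this point is pointwise information on $\rho$. Suppose we know that $\rho$ changes sign at most once, say $\rho\le0$ where $s>s_1$ and $\rho>0$ where $s<s_1$. Three times the second identity in (8) minus the first is homogeneous:
$$2a_3-a_5-3\omega a_1=0 .\tag{9}$$
Adding $(1-\tau)$ times the second identity in (8) and $\tau$ times (9) gives, for any $\tau$,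
$$(1+\tau)a_3-a_5-(1+2\tau)\omega a_1=\tfrac{1-\tau}3N_6 .\tag{10}$$
The first two terms are $\int\rho\,Q\,[(1+\tau)s-s^2]\,dx$. The free parameter lets us make $(1+\tau)s-s^2$ take the same value at $s_1$ and at $s_+$: choose $1+\tau=s_1+s_+$. After subtracting that common value the bracket is $(s-s_1)(s_+-s)$, whose sign on the range $s<s_+$ is opposite to the sign of $\rho$. What remains is a multiple of $a_1$, and its coefficient turns out to be positive.

To carry this out we must prove three things: that $L$ is invertible on radial functions, so that $\rho$ exists; that $\rho$ has this sign pattern; and that the inequality $\langle v,Q\rangle>0$ implies stability. The sign pattern will come from three sources: $B$ has only one negative radial direction, so $\rho$ cannot have two separate positive bumps; $p$ is a positive supersolution where $f(Q)>0$, which gives a maximum principle far out; and a Wronskian against the regular solution $w$ of $Lw=0$ decides the sign of $\rho$ at infinity.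

## The profile of $Q$ and two algebraic identities

Sections from here up to the maximum principle are written in terms of $f$, $\mathcal F$, $s_\pm$, so that they can be reused for Theorem C.

**Step 1 (decay; justifies all integrations by parts).** $Q$ is smooth by elliptic regularity, tends to $0$ at infinity, and solves $Q''+Q'/r=2f(Q)$. Fix $\mu\in(0,\sqrt{2\omega})$. As $f(u)/u\to\omega$ when $u\to0$, there is $R$ with $\Delta Q\ge\mu^2Q$ for $r\ge R$. Since $\Delta e^{-\mu r}=(\mu^2-\mu/r)e^{-\mu r}\le\mu^2e^{-\mu r}$, the function $Z=Ce^{-\mu r}-Q$ satisfies $-\Delta Z+\mu^2Z\ge0$ for $r>R$. For $C$ large $Z(R)\ge0$, and $Z\to0$ at infinity, so $Z$ has no negative minimum and $Q\le Ce^{-\mu r}$. Next, $(rQ')'=2rf(Q)$ is integrable, so $rQ'$ has a limit; the limit is $0$, since otherwise $Q$ would behave like a nonzero multiple of $\log r$. Hence $rQ'=-2\int_r^\infty r'f(Q)\,dr'$ decays exponentially, and so do the higher derivatives, from the equation.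

**Step 2 (the identity $V(Q)=0$).** Multiply $(rQ')'=2rf(Q)$ by $rQ'$ and integrate. The left side is $\int_0^\infty\frac12[(rQ')^2]'\,dr=0$. The right side is $\int_0^\infty r^2\,\frac{d}{dr}\mathcal F(Q)\,dr=-2\int_0^\infty\mathcal F(Q)\,r\,dr$. So $V(Q)=0$ and $S(Q)=T(Q)$. This is Pohozaev's identity in dimension two.

**Step 3 ($Q$ is strictly decreasing and $s_-<s(0)<s_+$; this makes $s$ a coordinate).** Let $H=\frac12Q'^2-\mathcal F(Q)$. Then $H'=-Q'^2/r\le0$ and $H\to0$. $Q$ is not constant on any interval, since otherwise it would be constant for all $r>0$ by uniqueness for the differential equation, hence zero. So $H>0$ on $[0,\infty)$, and at $r=0$ this says $\mathcal F(Q(0))<0$. Since $\mathcal F(0)=0$ and $\mathcal F'=2f>0$ on $(0,\sqrt{s_-})$, $\mathcal F>0$ on $(0,\sqrt{s_-}]$; thus $s(0)>s_-$. If $s(0)>s_+$, then $(rQ')'=2rf(Q)>0$ as long as $s>s_+$, so $Q$ would increase forever. If $s(0)=s_+$, $Q$ would be constant. So $s_-<s(0)<s_+$ and $Q''(0)=f(Q(0))<0$, and $Q$ decreases initially.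 Suppose $r_0>0$ is the first critical point. Then $Q''(r_0)\ge0$, that is, $f(Q(r_0))\ge0$. But $\mathcal F(Q(r_0))=-H(r_0)<0$ gives $s(r_0)>s_-$, and $s(r_0)<s(0)<s_+$, so $f(Q(r_0))<0$, a contradiction. Hence $Q'<0$ on $(0,\infty)$.

Let $r_->0$ be the radius with $s(r_-)=s_-$. Then $f(Q)<0$ on $[0,r_-)$, $f(Q)>0$ on $(r_-,\infty)$, and $p=-rQ'>0$ for $r>0$.

**Step 4 (two identities used throughout).** For $C^2$ radial $a,b$, subtracting $b\cdot(ra')'$ from $a\cdot(rb')'$ gives the Wronskian identity
$$[r(ab'-ba')]'=-2r(a\,Lb-b\,La).\tag{11}$$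
Also, let $\Omega\subset\mathbb R^2$ be open, $W$ continuous on $\Omega$, $\varphi\in C^2(\Omega)$ with $\varphi>0$, and $k$ Lipschitz with compact support in $\Omega$. With $k=\varphi\psi$ we have $|\nabla k|^2=\varphi^2|\nabla\psi|^2+\nabla\varphi\cdot\nabla(\varphi\psi^2)$, and integrating the last term by parts,
$$\tfrac12\int|\nabla k|^2+\int Wk^2=\tfrac12\int\varphi^2\big|\nabla(k/\varphi)\big|^2+\int\frac{-\frac12\Delta\varphi+W\varphi}{\varphi}\,k^2 .\tag{12}$$

## One negative radial direction

**Proposition 1.** $B\ge0$ on $\mathcal N=\{h\in X:\langle f(Q),h\rangle=0\}$. In particular, $B$ is not negative definite on any two-dimensional subspace of $X$.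

The second sentence follows from the first because a two-dimensional subspace meets the hyperplane $\mathcal N$ in a nonzero vector. The proof identifies $Q$ with the solution of a constrained minimum problem with one constraint. Let
$$J=\inf\{T(u):u\in X\setminus\{0\},\ V(u)\le0\}.$$
The set is nonempty since it contains $Q$.

**Step 1 (a minimizer exists).** Dilations $u(\cdot/\lambda)$ leave $T$ unchanged and multiply $V$ by $\lambda^2$, so we may take a minimizing sequence with $\|u_n\|_2=1$. It is bounded in $X$; pass to $u_n\rightharpoonup u$, strongly in $L^4\cap L^6$. From $V(u_n)\le0$ we get $\frac12\|u\|_4^4-\frac13\|u\|_6^6\ge\omega>0$, so $u\ne0$; as $\|u\|_2\le1$, also $V(u)\le\omega-\omega=0$. And $T(u)\le J$. So $u$ is a minimizer, and $T(u)>0$ as $u\ne0$. If $V(u)<0$, then $\lambda u$ with $\lambda<1$ close to $1$ would have $V<0$ and smaller $T$. Hence $V(u)=0$.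

**Step 2 (the minimizer, rescaled, solves (2), with action $J$).** We have $V'(u)=2f(u)\ne0$: otherwise $u$, continuous for $r>0$ and tending to $0$, would take values in the finite zero set of $f$, so $u=0$. The Lagrange multiplier rule gives $T'(u)=-\theta V'(u)$, that is, $-\Delta u=-2\theta f(u)$ against radial test functions, hence against all test functions, since replacing a test function by its average over rotations does not change its pairing with a radial function. If $\theta=0$, testing with $u$ gives $T(u)=0$, impossible. Choose $h\in X$ with $\langle V'(u),h\rangle<0$. Then $V(u+th)<0$ for small $t>0$, so $T(u+th)\ge T(u)$ and $\langle T'(u),h\rangle\ge0$; this forces $\theta\ge0$, so $\theta>0$. Now $\tilde u(x)=u(x/\sqrt\theta)$ solves $-\frac12\Delta\tilde u+f(\tilde u)=0$, and $S(\tilde u)=T(\tilde u)+V(\tilde u)=J$.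

**Step 3 ($Q$ attains $J$).** As $Q$ minimizes the action among solutions, $T(Q)=S(Q)\le J$. As $V(Q)=0$, $T(Q)\ge J$.

**Step 4 (second variation).** Let $h\in\mathcal N$ and $g=f(Q)\in X$, so $\langle V'(Q),g\rangle=2\|f(Q)\|_2^2\ne0$. The function $(t,\varsigma)\mapsto V(Q+th+\varsigma g)$ is $C^2$, vanishes at the origin, has nonzero $\varsigma$-derivative there, and its $t$-derivative there is $2\langle f(Q),h\rangle=0$. By the implicit function theorem there is $\varsigma(t)=O(t^2)$ with $V(Q+th+\varsigma(t)g)=0$. By Step 3,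
$$0\le T(Q+th+\varsigma g)-T(Q)=S(Q+th+\varsigma g)-S(Q)=t^2B(h,h)+o(t^2),$$
because $S'(Q)=0$ and $S''(Q)[h,h]=\int|\nabla h|^2+\int2f'(Q)h^2=2B(h,h)$. So $B(h,h)\ge0$. $\square$

## A maximum principle outside $r_-$

**Lemma 2.** Let $r_0\ge r_-$ and $h\in C^2([r_0,\infty))$ with $h,h'$ square integrable for $r\,dr$, $h(r_0)=0$, and $Lh\le0$, $Lh\in L^2$ on $(r_0,\infty)$. Then $h\le0$ there.

*Proof.* Let $h_+=\max(h,0)$ for $r>r_0$ and $h_+=0$ for $r\le r_0$; then $h_+\in X$. Integrate by parts on $(r_0,R)$. The boundary term vanishes at $r_0$, and since $rh'h_+$ is integrable in $dr$, it tends to $0$ along a sequence $R=R_n\to\infty$. So $B(h_+,h_+)=\int(Lh)h_+\le0$. Now apply (12) with $\varphi=p$ on $\{r>0\}$, $W=f'(Q)$, to $k_n=\chi_nh_+$, where $\chi_n=\chi(\cdot/n)$ for a smooth radial cutoff $0\le\chi\le1$ equal to $1$ near the origin. By (4),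
$$B(k_n,k_n)\ge\int\frac{Lp}pk_n^2=\int\frac{2f(Q)}p\,k_n^2 .$$
As $k_n\to h_+$ in $X$, Fatou's lemma gives $0\ge B(h_+,h_+)\ge\int\frac{2f(Q)}ph_+^2$. Since $f(Q)>0$ for $r>r_-$, $h_+=0$. $\square$

## The regular solution of $Lw=0$, and invertibility of $L$

Let $w$ be the radial solution of $Lw=0$ with $w(0)=1$, $w'(0)=0$. Zeros of $w$ are simple, by uniqueness for the differential equation.

**Step 1 ($w$ has at most one zero).** This uses Proposition 1. Suppose $r_a<r_b$ are the first two zeros, and put $w_1=w\mathbf 1_{r<r_a}$, $w_2=w\mathbf 1_{r_a<r<r_b}$. Both lie in $X$, and $B(w_i,w_j)=0$ for all $i,j$: for $i=j$ integrate by parts on the nodal interval, for $i\ne j$ the supports do not overlap. Some nonzero $h\in\mathrm{span}\{w_1,w_2\}$ lies in $\mathcal N$, and $B(h,h)=0$. Since $B\ge0$ on $\mathcal N$, the Cauchy–Schwarz inequality gives $B(h,\cdot)=0$ on $\mathcal N$, so $B(h,g)=\lambda\langle f(Q),g\rangle$ for all $g\in X$ and some $\lambda$. Take $g\ge0$, $g\ne0$, supported in $r>\max(r_b,r_-)$: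 the left side is $0$ and $\langle f(Q),g\rangle>0$, so $\lambda=0$. Thus $h$ solves $Lh=0$ on $(0,\infty)$ and vanishes for $r>r_b$, so $h\equiv0$, a contradiction.

**Step 2 ($w$ has at least one zero).** For this we exhibit a negative direction of $B$. By (4), $B(p,p)=2\langle f(Q),p\rangle=-\int x\cdot\nabla\mathcal F(Q)=2V(Q)=0$. With $g=Lp=2f(Q)\ne0$,
$$B(p-\varepsilon g,p-\varepsilon g)=-2\varepsilon\|g\|_2^2+O(\varepsilon^2)<0\qquad\text{for small }\varepsilon>0 .$$
If $w>0$ on $[0,\infty)$, then (12) with $\varphi=w$ gives $B(h,h)=\frac12\int w^2|\nabla(h/w)|^2\ge0$ for compactly supported Lipschitz radial $h$, hence on $X$ by density, a contradiction.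

So $w$ has exactly one zero $r_w$, with $w>0$ on $[0,r_w)$, $w<0$ on $(r_w,\infty)$ and $w'(r_w)<0$. Put $s_w=s(r_w)$. Since $s$ is strictly decreasing, $w>0$ exactly where $s>s_w$.

**Step 3 (location of the zero: $s_w<\frac12$).** By (11) and (4), $[r(Qw'-wQ')]'=2rw\,LQ=4rwQ^3(2s-1)$. If $s_w\ge\frac12$, this is $\ge0$ on $[0,r_w]$, so $r_wQ(r_w)w'(r_w)\ge0$, a contradiction.

**Step 4 (two possible behaviors at infinity).** Put $m=\sqrt{2\omega}$ and $w=r^{-1/2}y$. Then $y''=(m^2+\epsilon(r))y$ with $\epsilon=-6Q^2+10Q^4-\frac1{4r^2}\in L^1(1,\infty)$. By the classical asymptotic theorem (Coddington–Levinson, Ch. 3) such an equation has solutions $y_\pm\sim e^{\pm mr}$ with $y_\pm'\sim\pm me^{\pm mr}$. So either $w,w'=O(r^{-1/2}e^{-mr})$, or $|w|\sim\kappa r^{-1/2}e^{mr}$ with $\kappa>0$. The same argument for $Q''+Q'/r=2(\omega-Q^2+Q^4)Q$, where growth is excluded, gives $Q=O(r^{-1/2}e^{-mr})$.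

**Step 5 ($w$ does not decay; this is nondegeneracy in the radial sector).** Suppose $w$ decays, so $w\in H^2_{\rm rad}$. If $r_w\ge r_-$, Lemma 2 applied to $h=-w$ on $[r_w,\infty)$ gives $w\ge0$ there, a contradiction. So $r_w<r_-$, and with Step 3, $s_-<s_w<\frac12<s_+$. By (4), for $\beta\in\mathbb R$,
$$L(\beta Q-p)=-2Q\,q_\beta(s),\qquad q_\beta(s)=\omega-s+s^2+\beta s(1-2s).$$
We choose $\beta$ so that $q_\beta$ vanishes where $w$ does:
$$\beta=\frac{s_w-s_w^2-\omega}{s_w(1-2s_w)}>0 ,$$
the numerator being $(s_w-s_-)(s_+-s_w)>0$. Then $q_\beta(0)=\omega>0$ and $q_\beta(s_+)=\beta s_+(1-2s_+)<0$. Since $\deg q_\beta\le2$, $q_\beta$ has exactly one zero in $(0,s_+)$, which is $s_w$; it is positive on $(0,s_w)$ and negative on $(s_w,s_+)$. As $0<s(r)<s_+$ and $w>0$ exactly where $s>s_w$, we have $w\,q_\beta(s)<0$ except at $r_w$. But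
$$0=\langle Lw,\beta Q-p\rangle=\langle w,L(\beta Q-p)\rangle=-2\int wQ\,q_\beta(s)\,dx>0,$$
a contradiction.

Hence $|w|\sim\kappa r^{-1/2}e^{mr}$ and $w\to-\infty$.

**Step 6 (invertibility; this produces $\rho$).** A function in $H^2_{\rm rad}$ with $Lh=0$ is smooth, so $h=h(0)w$, and then $h=0$ by Step 5. The potential $f'(Q)-\omega$ decays at infinity, so $\sigma_{\rm ess}(L)=[\omega,\infty)$ by Weyl's theorem. Thus $0$ is neither in the essential spectrum nor an eigenvalue, and $L:H^2_{\rm rad}\to L^2_{\rm rad}$ is invertible.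

**Step 7 (an integral that will fix the sign of $\rho$ at infinity).** Let $I_j=\int_0^\infty wQ^j\,r\,dr$ for $j=3,5$; these converge absolutely by Step 4. *Claim: $I_5>0$.* Since $w$ and $s-s_w$ have the same sign,
$$I_5-s_wI_3=\int_0^\infty wQ^3(s-s_w)\,r\,dr>0 .$$
Next, by (11) and (4), $r(wQ'-Qw')=4\int_0^rwQ^3(1-2s)\,r'dr'\to4(I_3-2I_5)$. If $I_3-2I_5<0$, then $(Q/w)'=(wQ'-Qw')/w^2<0$ for large $r$; since $Q/w\to0$, this gives $Q/w>0$ for large $r$, contradicting $w<0<Q$. So $I_3\ge2I_5>2s_wI_3$, that is, $(1-2s_w)I_3>0$. By Step 3, $I_3>0$, and then $I_5>s_wI_3>0$.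

## The sign pattern of $\rho$ and the inequality $\langle\rho,Q\rangle>0$

Let $\rho\in H^2_{\rm rad}$ be the solution of $L\rho=-2Q^5$ given by Step 6. It is smooth and tends to $0$.

**Step 1 ($\rho>0$ for large $r$).** By (11), $r(w\rho'-\rho w')=4\int_0^rwQ^5\,r'dr'\to4I_5>0$. So $(\rho/w)'>0$ for large $r$. Since $\rho/w\to0$, $\rho/w<0$ for large $r$; as $w<0$ there, $\rho>0$.

**Step 2 ($\rho>0$ on $[r_-,\infty)$).** If $\rho(r_0)=0$ for some $r_0\ge r_-$, Lemma 2 with $L\rho=-2Q^5<0$ gives $\rho\le0$ on $(r_0,\infty)$, contradicting Step 1. So $\rho$ has no zero on $[r_-,\infty)$.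

**Step 3 (at most one sign change).** *Either $\rho>0$ on $(0,\infty)$, or there is $r_1\in(0,r_-)$ with $\rho\le0$ on $[0,r_1]$ and $\rho>0$ on $(r_1,\infty)$.* Suppose the first alternative fails, and let $(r_1,\infty)$, $r_1>0$, be the unbounded component of $\{\rho>0\}$. By Step 2, $r_1<r_-$. If the second alternative fails as well, there is another component $G\subset[0,r_1)$ of $\{\rho>0\}$. The functions $\rho\mathbf 1_G$ and $\rho\mathbf 1_{(r_1,\infty)}$ lie in $X$, because $\rho$ vanishes at the endpoints of these intervals other than $0$ and $\infty$, and their supports do not overlap. On each of them, integrating by parts, $B$ equals $\int\rho L\rho=-2\int Q^5\rho<0$ over the respective set. So $B$ is negative definite on their span, contradicting Proposition 1.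

**Step 4 ($\langle\rho,Q\rangle>0$).** This is clear if $\rho>0$ on $(0,\infty)$. Otherwise put $s_1=s(r_1)\in(s_-,s_+)$ and $\tau=s_1-s_-\in(0,1)$, and recall (10), which was derived from (6) by pairing with $Q$ and $p$. Since $s_1+s_+=s_-+s_++\tau=1+\tau$,
$$(s-s_1)(s_+-s)=(1+\tau)s-s^2-s_1s_+ ,$$
and since $s_1s_+=\omega+\tau s_+$,
$$s_1s_+-(1+2\tau)\omega=\tau s_+-2\tau s_-s_+=\tau s_+(1-2s_-).$$
So (10) reads
$$\int\rho\,Q\,(s-s_1)(s_+-s)\,dx+\tau s_+(1-2s_-)\,\langle\rho,Q\rangle=\tfrac{1-\tau}3N_6>0 .\tag{13}$$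
Here $s<s_+$ everywhere. Where $s>s_1$ we have $r<r_1$ and $\rho\le0$; where $s<s_1$ we have $\rho>0$. So the integral is negative. As $\tau s_+(1-2s_-)>0$, we get $\langle\rho,Q\rangle>0$.

**Step 5 (the slope).** By (7), $v=\frac1{2\omega}(\rho+Q-p)\in H^2_{\rm rad}$ satisfies $Lv=-Q$ and $\langle v,Q\rangle=\frac1{2\omega}\langle\rho,Q\rangle>0$. It is the only radial solution because $L$ is invertible.

## Coercivity and the Lyapunov functional

We now turn $\langle v,Q\rangle>0$ into stability, with complete proofs.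

**Step 1 (coercivity of $L_+$).** *There is $c>0$ with $B(g,g)\ge c\|g\|_{H^1}^2$ for all real $g\in H^1$ orthogonal in $L^2$ to $Q,\partial_1Q,\partial_2Q$.* (We use $B$ for the same form on all real $H^1$ functions.)

First we show $B(g,g)>0$ for such $g\ne0$. Expand $g=g_0(r)+\sum_{\ell\ge1}\big(g_\ell^c(r)\cos\ell\vartheta+g_\ell^s(r)\sin\ell\vartheta\big)$. Then
$$B(g,g)=B(g_0,g_0)+\pi\sum_{\ell\ge1}\big(B_\ell(g_\ell^c)+B_\ell(g_\ell^s)\big),\qquad B_\ell(k)=\int_0^\infty\Big(\tfrac12k'^2+\tfrac{\ell^2}{2r^2}k^2+f'(Q)k^2\Big)r\,dr .$$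

*Mode $\ell=0$.* Let $h=g_0\in X$, $h\perp Q$. Then $B(v,h)=-\langle Q,h\rangle=0$ and $B(v,v)=-\langle Q,v\rangle<0$. If $B(h,h)<0$, then $B$ would be negative definite on $\mathrm{span}\{v,h\}$, which is two-dimensional since $B(v,h)=0>B(v,v)$ and $h\neq 0$; this contradicts Proposition 1. So $B\ge0$ on $X\cap Q^\perp$. If $B(h,h)=0$, Cauchy–Schwarz gives $B(h,\cdot)=0$ on $X\cap Q^\perp$, so $Lh=\lambda Q$ for some $\lambda$, hence $h=-\lambda v$, and $0=\langle h,Q\rangle=-\lambda\langle v,Q\rangle$ forces $h=0$.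

*Mode $\ell=1$.* Differentiating $-\frac12(Q''+Q'/r)+f(Q)=0$ shows that $-Q'>0$ is annihilated by $L+\frac1{2r^2}$. By (12) on $\{r>0\}$ with $W=f'(Q)+\frac1{2r^2}$ and $\varphi=-Q'$, $B_1(k)=\frac12\int Q'^2|(k/Q')'|^2r\,dr$ for Lipschitz $k$ compactly supported in $(0,\infty)$. For general $k$ with $k,k',k/r\in L^2(r\,dr)$, cut off near $0$ and $\infty$ (the cutoff at scale $\varepsilon$ near $0$ costs at most a multiple of $\|k/r\|$ on $\{r\le C\varepsilon\}$, which tends to $0$) and approximate by Lipschitz functions with supports in a fixed compact subset of $(0,\infty)$. Fatou's lemma, applied as the cutoffs are removed, gives $B_1(k)\ge\frac12\int Q'^2|(k/Q')'|^2r\,dr\ge0$. If $B_1(k)=0$ then $k=cQ'$. As $\partial_jQ=Q'x_j/r$, orthogonality of $g$ to $\partial_1Q,\partial_2Q$ means $\int g_1^cQ'\,r\,dr=\int g_1^sQ'\,r\,dr=0$, so such a $k$ must vanish.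

*Modes $\ell\ge2$.* $B_\ell(k)=B_1(k)+\int\frac{\ell^2-1}{2r^2}k^2\,r\,dr>0$ for $k\ne0$.

So $B(g,g)>0$. Now suppose no $c$ exists: there are admissible $g_n$ with $\|g_n\|_{H^1}=1$ and $B(g_n,g_n)\to0$. Pass to $g_n\rightharpoonup g$ in $H^1$; $g$ satisfies the same orthogonality conditions. Since $f'(Q)-\omega$ is bounded and tends to $0$ at infinity, and $g_n\to g$ in $L^2_{\rm loc}$, $\int(f'(Q)-\omega)g_n^2\to\int(f'(Q)-\omega)g^2$. By weak lower semicontinuity $B(g,g)\le0$, so $g=0$. Then $\frac12\|\nabla g_n\|_2^2+\omega\|g_n\|_2^2\to0$, contradicting $\|g_n\|_{H^1}=1$.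

**Step 2 (the kernel).** If $L_+u=0$ with $u\in H^2$, every mode of $u$ has vanishing form. The radial part lies in the kernel of the invertible operator $L$, so it is $0$; the modes $\ell=1$ are multiples of $Q'$; the modes $\ell\ge2$ vanish. Conversely $L_+\partial_jQ=0$ by differentiating (2). So $\ker L_+=\mathrm{span}\{\partial_1Q,\partial_2Q\}$.

**Step 3 (coercivity of $L_-$).** $L_-Q=0$ and $Q>0$. By (12) with $\varphi=Q$, and Fatou as above, $\langle L_-g,g\rangle\ge\frac12\int Q^2|\nabla(g/Q)|^2$ for real $g\in H^1$, with $\langle L_-g,g\rangle$ read as a form. So it is nonnegative and vanishes only on multiples of $Q$; it is positive for $0\ne g\perp Q$. The compactness argument of Step 1, with $-Q^2+Q^4$ in place of $f'(Q)-\omega$, gives $\langle L_-g,g\rangle\ge c\|g\|_{H^1}^2$ for $g\perp Q$.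

**Step 4 (replacing the constraint $h\perp Q$ by a penalty).** *For $K>0$ large there is $c>0$ with $B(h,h)+4K\langle Q,h\rangle^2\ge c\|h\|_{H^1}^2$ for real $h\in H^1$ with $h\perp\partial_1Q,\partial_2Q$.* Write $h=g+\alpha v$ with $\alpha=\langle h,Q\rangle/\langle v,Q\rangle$, so $g\perp Q$. As $v$ is radial, $v\perp\partial_jQ$, hence $g\perp\partial_jQ$. Since $B(v,g)=-\langle Q,g\rangle=0$, the left side equals
$$B(g,g)-\alpha^2\langle v,Q\rangle+4K\alpha^2\langle v,Q\rangle^2\ge B(g,g)+\alpha^2\langle v,Q\rangle\qquad\text{if }4K\langle v,Q\rangle\ge2 .$$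
By Step 1 this controls $\|g\|_{H^1}^2+\alpha^2$, hence $\|h\|_{H^1}^2$.

**Step 5 (a conserved functional that controls the distance to the orbit).** Fix such a $K$ and let
$$\Psi(u)=S(u)-S(Q)+K\big(M(u)-M(Q)\big)^2,\qquad d(u)=\inf_{\theta,y}\|u-e^{i\theta}Q(\cdot-y)\|_{H^1}.$$
$\Psi$ is conserved by the flow and invariant under phases and translations. *Claim: there are $\eta_0,c_0>0$ such that $d(u)\le\eta_0$ implies $\Psi(u)\ge c_0d(u)^2$.*

If $d(u)=0$, then $u$ is a limit of functions $e^{i\theta_n}Q(\cdot-y_n)$. The $y_n$ are bounded, since otherwise a subsequence would converge weakly to $0\ne u$; so $u$ lies in the orbit and $\Psi(u)=0$. Let $d(u)>0$ be small. There are $\theta_0,y_0,g$ with $u=e^{i\theta_0}(Q+g)(\cdot-y_0)$ and $\|g\|_{H^1}\le2d(u)$. Put $A(y)=\int u(x+y)Q(x)\,dx$. It is continuous and tends to $0$ at infinity, and $|A(y_0)|\ge M-\|g\|_2\|Q\|_2>0$. So $\mathrm{Re}\,(e^{-i\theta}A(y))$, whose maximum over $\theta$ is $|A(y)|$, attains its maximum at some $(\theta,y)$, and this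 pair minimizes the $L^2$ distance from $u$ to the orbit. Write $e^{-i\theta}u(\cdot+y)=Q+h$, $h=h_1+ih_2$. Stationarity in $\theta$ gives $\langle h_2,Q\rangle=0$. Stationarity in $y$, together with $\langle Q,\partial_jQ\rangle=0$, gives $\langle h_1,\partial_jQ\rangle=0$.

Next, $\|h\|_{H^1}\to0$ as $d(u)\to0$. By minimality $\|h\|_2\le\|g\|_2$. With $\alpha=\theta-\theta_0$ and $z=y-y_0$, comparing the two representations of $u$ gives $\|e^{i\alpha}Q(\cdot-z)-Q\|_2\le2\|g\|_2$. The square of the left side is $2M-2\cos\alpha\,\langle Q(\cdot-z),Q\rangle$. The function $z\mapsto\langle Q(\cdot-z),Q\rangle$ is positive, continuous, at most $M$ with equality only at $z=0$, and tends to $0$ at infinity; so $\alpha\to0$ modulo $2\pi$ and $z\to0$ as $\|g\|_2\to0$. Hence $\|e^{i\alpha}Q(\cdot-z)-Q\|_{H^1}\to0$, and $\|h\|_{H^1}\le\|g\|_{H^1}+\|e^{i\alpha}Q(\cdot-z)-Q\|_{H^1}\to0$.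

Finally, $S\in C^2(H^1)$, $S'(Q)=0$, $\frac12S''(Q)[h,h]=B(h_1,h_1)+\langle L_-h_2,h_2\rangle$, and $M(u)-M(Q)=2\langle Q,h_1\rangle+\|h\|_2^2$. So by Steps 3 and 4, with $c$ the smaller of the two constants there,
$$\Psi(u)=B(h_1,h_1)+4K\langle Q,h_1\rangle^2+\langle L_-h_2,h_2\rangle+o(\|h\|_{H^1}^2)\ge\tfrac c2\|h\|_{H^1}^2\ge\tfrac c2d(u)^2$$
when $d(u)$ is small enough.

**Step 6 (stability).** Let $\varepsilon>0$ and $0<\eta<\min(\eta_0,\varepsilon)$. By continuity of $\Psi$ at $Q$, where $\Psi(Q)=0$, there is $\delta\in(0,\eta)$ such that $\|u_0-Q\|_{H^1}\le\delta$ implies $\Psi(u_0)<c_0\eta^2$; also $d(u_0)\le\delta<\eta$. The map $t\mapsto d(u(t))$ is continuous. If $d(u(t))=\eta$ for some $t$, then $\Psi(u_0)=\Psi(u(t))\ge c_0\eta^2$, a contradiction. So $d(u(t))<\eta<\varepsilon$ for all $t\in\mathbb R$. This proves Theorem A. $\blacksquare$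

## The mass curve and the energy minimizers

We prove Theorem B.

**Step 1 (the mass is $C^1$ with positive derivative).** The map $(\omega,\phi)\mapsto-\frac12\Delta\phi+\omega\phi-\phi^3+\phi^5$ from $\mathbb R\times H^2_{\rm rad}$ (real-valued) to $L^2_{\rm rad}$ is $C^1$, and its $\phi$-derivative at $(\omega_0,Q_{\omega_0})$ is the invertible operator $L$. So there is a $C^1$ curve $\phi_\omega$ of solutions near $(\omega_0,Q_{\omega_0})$. We show $\phi_\omega=Q_\omega$. Choose $R$ with $Q_{\omega_0}^2\le\frac{\omega_0}4$ for $r\ge R$. For $\omega$ close to $\omega_0$, $\phi_\omega$ is uniformly close to $Q_{\omega_0}$, because $H^2\subset L^\infty$. So $\phi_\omega>0$ for $r\le R$, while for $r\ge R$ we have $\phi_\omega^2\le\frac{\omega_0}2<\omega$ and hence $\omega-\phi_\omega^2+\phi_\omega^4>0$. Testing the equation with $\phi_\omega^-=\max(-\phi_\omega,0)$, which lives in $r\ge R$, gives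
$$\tfrac12\|\nabla\phi_\omega^-\|_2^2+\int(\omega-\phi_\omega^2+\phi_\omega^4)(\phi_\omega^-)^2=0 .$$
So $\phi_\omega\ge0$, hence $\phi_\omega>0$ by the strong maximum principle, and $\phi_\omega=Q_\omega$ by uniqueness of the positive radial solution. Differentiating the equation, $L\,\partial_\omega Q_\omega=-Q_\omega$, so $\partial_\omega Q_\omega=v$, and (3) holds: $\frac d{d\omega}M(Q_\omega)=2\langle v,Q_\omega\rangle>0$.

**Step 2 ($M(Q_\omega)>M_0$).** Testing (2) with $Q$ gives $\frac12\|\nabla Q\|_2^2+\omega M-N_4+N_6=0$, and $V(Q)=0$ gives $\omega M=\frac12N_4-\frac13N_6$. So $\frac12\|\nabla Q\|_2^2=\frac12N_4-\frac23N_6<\frac12N_4$. Weinstein's sharp inequality (Comm. Math. Phys. 1983) reads $\|u\|_4^4\le\frac{M(u)}{M_0}\|\nabla u\|_2^2$. Hence $\|\nabla Q\|_2^2<N_4\le\frac M{M_0}\|\nabla Q\|_2^2$ and $M>M_0$.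

**Step 3 (minimizers exist for $m>M_0$).** From $-\frac12s^2+\frac13s^3=\frac s3(s-\frac34)^2-\frac3{16}s$ we get
$$E(u)\ge\tfrac12\|\nabla u\|_2^2-\tfrac3{16}M(u).$$
Testing the equation of $Q_0$ with $Q_0$, and using Pohozaev's identity $M_0=\frac12\|Q_0\|_4^4$, we find $\|\nabla Q_0\|_2^2=\|Q_0\|_4^4$. The functions $\sqrt{m/M_0}\,\lambda Q_0(\lambda x)$ have mass $m$ and energy $\frac12\frac m{M_0}\big(1-\frac m{M_0}\big)\lambda^2\|\nabla Q_0\|_2^2+O(\lambda^4)$, which is negative for small $\lambda$. So $I(m)<0$. Take a minimizing sequence; Schwarz symmetrization keeps the mass and the potential terms and does not increase the energy, so we may take it radial. It is bounded in $H^1_{\rm rad}$ and converges weakly to some $u$, strongly in $L^4\cap L^6$. So $E(u)\le I(m)<0$, $u\ne0$ and $M(u)\le m$. If $M(u)<m$, let $\lambda^2=m/M(u)>1$; then $u(\cdot/\lambda)$ has mass $m$ and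
$$E(u(\cdot/\lambda))=E(u)+(\lambda^2-1)\big(E(u)-\tfrac12\|\nabla u\|_2^2\big)<E(u)\le I(m),$$
a contradiction. So $u$ is a minimizer.

**Step 4 (every minimizer is in the orbit of some $Q_\omega$).** Let $u$ be any minimizer at mass $m>M_0$. By the Lagrange multiplier rule it solves (2) for some real $\omega$, and $\omega\in(0,\frac3{16})$ because nontrivial $H^1$ solutions exist only there. Since $\|\nabla|u|\|_2\le\|\nabla u\|_2$, $|u|$ is also a minimizer and equality holds. So $|u|$ solves an equation (2) with some multiplier in $(0,\frac3{16})$, and $|u|>0$ by the strong maximum principle. Pairing the two equations with $u$ and $|u|$ gives, in both cases, multiplier times $m$ equal to $\|u\|_4^4-\|u\|_6^6-\frac12\|\nabla u\|_2^2$; so the multipliers agree. By elliptic regularity $u$ is $C^1$ and it has no zeros, so locally $u=|u|e^{i\vartheta}$ and $|\nabla u|^2=|\nabla|u||^2+|u|^2|\nabla\vartheta|^2$. Equality of the gradient norms gives $\nabla\vartheta=0$, so $u=e^{i\theta}|u|$. By Gidas–Ni–Nirenberg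 (1981), $|u|$ is radial about some point $y$, so $|u|=Q_\omega(\cdot-y)$ by uniqueness, and $M(Q_\omega)=m$.

**Step 5 (bijection and classification).** By Steps 3 and 4 every $m>M_0$ is a value of $M(Q_\cdot)$; by Step 2 all values exceed $M_0$; by Step 1 the map is strictly increasing. So it is a bijection onto $(M_0,\infty)$, and $\omega=\omega(m)$ in Step 4 is unique. The existing minimizer lies in the orbit of $Q_{\omega(m)}$, and $E$, $M$ are constant on orbits, so the minimizers are exactly the functions $e^{i\theta}Q_{\omega(m)}(\cdot-y)$. Given any $\omega$, put $m=M(Q_\omega)>M_0$; then $\omega(m)=\omega$, so $Q_\omega$ is a minimizer at its mass.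

**Step 6 (the function $I$).** For $m>M_0$, $I(m)=E(Q_{\omega(m)})$, and $\omega(m)$ is $C^1$ as the inverse of a $C^1$ function with positive derivative. Since $E'(Q_\omega)=-\omega M'(Q_\omega)$, $\frac d{d\omega}E(Q_\omega)=-\omega\frac d{d\omega}M(Q_\omega)$, so $I'(m)=-\omega(m)<0$, which is strictly decreasing in $m$. So $I$ is strictly decreasing and strictly concave. For $0<m\le M_0$ and $M(u)=m$, Weinstein's inequality gives
$$E(u)\ge\Big(1-\frac m{M_0}\Big)\tfrac12\|\nabla u\|_2^2+\tfrac13\|u\|_6^6>0,$$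
while $E(\lambda u(\lambda\cdot))\to0$ as $\lambda\to0$. So $I(m)=0$ and it is not attained. $\blacksquare$

## The nonlinearity $|u|^{2\sigma}u$

We prove Theorem C. Let $\sigma>1$ and $0<\omega<\omega_\sigma$. For $\sigma=2$ the maximum defining $\omega_\sigma$ is at $s=\frac34$ and $\omega_2=\frac3{16}$; for $\sigma=3$ it is at $s=\sqrt{2/3}$ and $\omega_3=\frac13\sqrt{2/3}$. Now
$$f(u)=\omega u-u^3+u^{2\sigma+1},\qquad\mathcal F(u)=\omega u^2-\tfrac12u^4+\tfrac1{\sigma+1}u^{2\sigma+2}\qquad(u\ge0),$$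
with $f$ extended oddly and $\mathcal F$ evenly; $E(u)=\frac12\|\nabla u\|_2^2-\frac12\|u\|_4^4+\frac1{\sigma+1}\|u\|_{2\sigma+2}^{2\sigma+2}$, $S=E+\omega M=T+V$, $L_+=-\frac12\Delta+f'(Q)$, $f'(Q)=\omega-3Q^2+(2\sigma+1)Q^{2\sigma}$, and $L_-=-\frac12\Delta+\omega-Q^2+Q^{2\sigma}$. A ground state is again a solution of $-\frac12\Delta\phi+\omega\phi-|\phi|^2\phi+|\phi|^{2\sigma}\phi=0$ in $H^1\setminus\{0\}$ with minimal action among such solutions.

**Step 1 (flow and regularity).** The Cauchy problem is globally well-posed in $H^1(\mathbb R^2)$ with $M$ and $E$ conserved (Cazenave, *Semilinear Schrödinger Equations*, 2003): the term $|u|^{2\sigma}u$ is $H^1$-subcritical, and $E+CM$ controls $\|\nabla u\|_2^2$ because $\frac12s^2\le Cs+\frac1{\sigma+1}s^{\sigma+1}$ for all $s\ge0$ when $C$ is large. Since $2\sigma+2>4$, $S\in C^2(H^1)$.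

**Step 2 (the zeros of $f$).** Since $\mathcal F(u)/u^2=\omega-\frac s2+\frac{s^\sigma}{\sigma+1}$ with $s=u^2$ and $\omega<\omega_\sigma$, $\mathcal F<0$ somewhere, hence $f<0$ somewhere on $(0,\infty)$. The function $\omega-s+s^\sigma$ is strictly convex, equals $\omega>0$ at $0$ and has its minimum at $s_c$, where $\sigma s_c^{\sigma-1}=1$. So it has exactly two positive zeros $s_-<s_c<s_+$, is negative between them and positive outside. Moreover $s_+-s_+^\sigma=\omega>0$, so $s_+<1$.

**Step 3 (positive radial ground states exist, and each of them attains $J$).** Let $J=\inf\{T(u):u\in X\setminus\{0\},V(u)\le0\}$. The set is nonempty: let $A>0$ with $\mathcal F(A)<0$, and let $u=A$ for $r\le R$, decreasing linearly to $0$ on $[R,R+1]$; then $V(u)\le\pi R^2\mathcal F(A)+O(R)<0$ for large $R$. Steps 1 and 2 of the proof of Proposition 1 apply with $L^6$ replaced by $L^{2\sigma+2}$ and $\frac13\|u\|_6^6$ by $\frac1{\sigma+1}\|u\|_{2\sigma+2}^{2\sigma+2}$. The zero set $\{0,\pm\sqrt{s_-},\pm\sqrt{s_+}\}$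 of $f$ is again finite. If $u$ is a minimizer, so is $|u|$, because $V(|u|)=V(u)$ and $T(|u|)\le T(u)$; so Step 2 there, applied to $|u|$, yields a nonnegative nonzero radial solution of action $J$, positive by the strong maximum principle. For any complex solution $\phi\ne0$, Pohozaev's identity gives $V(\phi)=0$; its Schwarz symmetrization has the same $V$ and no larger $T$, so $S(\phi)=T(\phi)\ge J$. Hence the least action is $J$, positive radial ground states exist, and every positive radial ground state $Q$ has $V(Q)=0$ and $T(Q)=S(Q)=J$. Fix one.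

**Step 4 (what carries over as written).** The section on the profile of $Q$ used that $f(u)/u\to\omega>0$ as $u\to0$, that $f(u)/u$ is positive for $0<s<s_-$ and $s>s_+$ and negative for $s_-<s<s_+$, and that $\mathcal F(0)=0$, $\mathcal F'=2f$. All this holds by Step 2; $Q$ is smooth because $Q>0$ and $f$ is smooth on $(0,\infty)$. So $V(Q)=0$, $Q'<0$, $s_-<s(0)<s_+$, $r_-$ and $p$ are as before, and (11), (12) hold. Step 4 of Proposition 1 uses only that $Q$ attains $J$ and that $S,V\in C^2$; so Proposition 1 holds. Lemma 2 uses only $Lp=2f(Q)$ and the sign of $f(Q)$ outside $r_-$. Steps 1 and 2 on $w$ use Proposition 1, $Lp=2f(Q)$ and $V(Q)=0$. So $w$ has exactly one zero $r_w$, it is simple with $w'(r_w)<0$, and $w>0$ exactly where $s>s_w:=s(r_w)$. Identities (4) and (5) become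
$$LQ=f'(Q)Q-f(Q)=-2Q^3\big(1-\sigma s^{\sigma-1}\big),\quad Lp=2f(Q),\quad\langle p,Q\rangle=M,\quad\langle p,Q^{2\sigma+1}\rangle=\frac N{\sigma+1},$$
with $N=\int Q^{2\sigma+2}$; the last one because $\langle p,Q^{2\sigma+1}\rangle=-\frac1{2\sigma+2}\int x\cdot\nabla(Q^{2\sigma+2})$.

**Step 5 ($s_w<s_c$).** By (11), $[r(Qw'-wQ')]'=2rw\,LQ$. If $s_w\ge s_c$, then $LQ\ge0$ and $w\ge0$ on $[0,r_w]$, so $r_wQ(r_w)w'(r_w)\ge0$, contradicting $w'(r_w)<0$.

**Step 6 ($w$ grows, so $L$ is invertible).** With $m=\sqrt{2\omega}$ and $w=r^{-1/2}y$, the perturbation in $y''=(m^2+\epsilon)y$ is $\epsilon=-6Q^2+(4\sigma+2)Q^{2\sigma}-\frac1{4r^2}\in L^1(1,\infty)$, so the alternative for $w$ and the bound $Q=O(r^{-1/2}e^{-mr})$ hold as before. Suppose $w$ decays. If $r_w\ge r_-$, Lemma 2 applied to $-w$ gives $w\ge0$ on $(r_w,\infty)$, a contradiction; so $s_-<s_w<s_c<s_+$. For $\beta\in\mathbb R$,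
$$L(\beta Q-p)=-2Q\,q_\beta(s),\qquad q_\beta(s)=\omega-s+s^\sigma+\beta(s-\sigma s^\sigma).$$
Take $\beta=\frac{s_w-s_w^\sigma-\omega}{s_w-\sigma s_w^\sigma}$. The numerator is positive because $s_-<s_w<s_+$, the denominator because $s_w<s_c$; so $\beta>0$. Then $q_\beta(s_w)=0$, $q_\beta(0)=\omega>0$ and $q_\beta(s_+)=\beta s_+(1-\sigma s_+^{\sigma-1})<0$. Now $q_\beta=\omega+(\beta-1)s+(1-\sigma\beta)s^\sigma$ is convex if $\sigma\beta\le1$ and concave if $\sigma\beta\ge1$. If it is convex, then from its first zero $z$ on, $q_\beta<0$ on $(z,s_+]$, by convexity between the value $0$ at $z$ and the negative value at $s_+$. If it is concave, then before its last zero $z$ in $(0,s_+)$, $q_\beta>0$ on $[0,z)$, by concavity between the positive value at $0$ and the value $0$ at $z$. In both cases $s_w$ is the only zero in $(0,s_+)$, with $q_\beta>0$ before it and $q_\beta<0$ after it. So $w\,q_\beta(s)<0$ except at $r_w$, and $0=\langle Lw,\beta Q-p\rangle=-2\int wQ\,q_\beta(s)\,dx>0$, a contradiction. Hence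 $w\to-\infty$ with $|w|\sim\kappa r^{-1/2}e^{mr}$, and $L:H^2_{\rm rad}\to L^2_{\rm rad}$ is invertible as before.

**Step 7 (the sign at infinity).** Let $I_3=\int_0^\infty wQ^3r\,dr$ and $I_\sigma=\int_0^\infty wQ^{2\sigma+1}r\,dr$; both converge absolutely. Since $w$ and $s^{\sigma-1}-s_w^{\sigma-1}$ have the same sign, $I_\sigma-s_w^{\sigma-1}I_3=\int_0^\infty wQ^3(s^{\sigma-1}-s_w^{\sigma-1})\,r\,dr>0$. By (11), $r(wQ'-Qw')=4\int_0^rwQ^3(1-\sigma s^{\sigma-1})\,r'dr'\to4(I_3-\sigma I_\sigma)$. A negative limit would make $Q/w$ decrease to $0$ for large $r$, so $Q/w>0$ there, contradicting $w<0<Q$. So $I_3\ge\sigma I_\sigma>\sigma s_w^{\sigma-1}I_3$, that is, $(1-\sigma s_w^{\sigma-1})I_3>0$. By Step 5, $I_3>0$, and $I_\sigma>s_w^{\sigma-1}I_3>0$.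

**Step 8 (sign pattern).** Let $\rho\in H^2_{\rm rad}$ solve $L\rho=-2Q^{2\sigma+1}$. By (11), $r(w\rho'-\rho w')\to4I_\sigma>0$, so $\rho/w$ increases to $0$ and $\rho>0$ for large $r$. By Lemma 2 and $L\rho<0$, $\rho>0$ on $[r_-,\infty)$. Two components of $\{\rho>0\}$ would give a two-dimensional subspace on which $B$ is negative definite, since $B=-2\int Q^{2\sigma+1}\rho<0$ on each. So either $\rho>0$ on $(0,\infty)$, or there is $r_1\in(0,r_-)$ with $\rho\le0$ on $[0,r_1]$ and $\rho>0$ on $(r_1,\infty)$.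

**Step 9 ($\langle\rho,Q\rangle>0$).** Only the case of a sign change needs proof; put $s_1=s(r_1)\in(s_-,s_+)$. Let $a_1=\langle\rho,Q\rangle$, $a_3=\langle\rho,Q^3\rangle$, $a_\sigma=\langle\rho,Q^{2\sigma+1}\rangle$. Pairing the equation of $\rho$ with $Q$ and $p$,
$$a_3-\sigma a_\sigma=N,\qquad a_3-a_\sigma-\omega a_1=\frac N{\sigma+1},$$
and $(\sigma+1)$ times the second minus the first is $\sigma a_3-a_\sigma-(\sigma+1)\omega a_1=0$. Put
$$\kappa=\frac{s_1-s_1^\sigma-\omega}{(\sigma s_+-s_+^\sigma)-(\sigma s_1-s_1^\sigma)},\qquad k(s)=(1+\sigma\kappa)s-(1+\kappa)s^\sigma .$$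
The numerator is positive because $s_-<s_1<s_+$; the denominator because $\sigma s-s^\sigma$ increases on $(0,1)$ and $s_1<s_+<1$. So $\kappa>0$. Writing $k(s)=(s-s^\sigma)+\kappa(\sigma s-s^\sigma)$ and using $s_+-s_+^\sigma=\omega$, the definition of $\kappa$ says exactly that $k(s_1)=k(s_+)$. As $k$ is strictly concave, $k<k(s_1)$ on $(0,s_1)$ and $k>k(s_1)$ on $(s_1,s_+)$. Adding the second identity and $\kappa$ times the third,
$$\int\rho\,Q\,[k(s)-k(s_1)]\,dx+\big[k(s_+)-(1+(\sigma+1)\kappa)\omega\big]a_1=\frac N{\sigma+1}>0 .$$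
The integral is negative by Step 8. Since $k(s_+)=\omega+\kappa(\sigma s_+-s_+^\sigma)$ and $\omega=s_+-s_+^\sigma$, the bracket multiplying $a_1$ equals
$$\kappa\big[\sigma s_+-s_+^\sigma-(\sigma+1)(s_+-s_+^\sigma)\big]=\kappa s_+\big(\sigma s_+^{\sigma-1}-1\big)>0,$$
because $s_+>s_c$. So $a_1>0$. (For $\sigma=2$ one finds $\kappa=\frac\tau{1-\tau}$ with $\tau=s_1-s_-$, and the identity is (13) divided by $1-\tau$.)

**Step 10 (slope and stability).** We have $L(Q-p)=-2\omega Q+2(\sigma-1)Q^{2\sigma+1}$. So $v=\frac1{2\omega}\big((\sigma-1)\rho+Q-p\big)$ satisfies $Lv=-Q$ and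
$$\langle v,Q\rangle=\frac{\sigma-1}{2\omega}\,a_1>0 .$$
The section on coercivity used only Proposition 1, the invertibility of $L$, $Lv=-Q$, $\langle v,Q\rangle>0$, $Q'<0$, the decay of the potentials $f'(Q)-\omega$ and $-Q^2+Q^{2\sigma}$, $L_-Q=0$ with $Q>0$, $S\in C^2(H^1)$, and the conservation laws with continuity of $t\mapsto u(t)$ in $H^1$. All of these are available, so its Steps 1 and 3–6 apply with the present $L_\pm$, and $Q$ is orbitally stable. $\blacksquare$
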